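\title{Weighted group algebras that are not directly finite}

\begin{abstract}
The weighted convolution algebra $\ell^1(\Gamma,\omega)$ of a discrete group need not be directly finite: for a suitable weight on the free group $F_2=\langle u,v\rangle$, the element $1+u+v$ has a right inverse but no left inverse. The right inverse is a series that solves the equation $ab=1$ step by step along a tree, and the weight that makes it converge is the exponential of a quasimorphism. On groups with a non-abelian free quotient and on acylindrically hyperbolic groups, the same method gives weights for which the algebra is properly infinite and contains an idempotent of negative trace. In the opposite direction, every torsion-free group embeds in a group all of whose weighted algebras are directly finite.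
\end{abstract}

\section{Introduction}\label{sec:intro}

A unital ring is \emph{directly finite} if $ab=1$ implies $ba=1$. Commutative rings and finite-dimensional algebras are directly finite; the algebra of bounded operators on $\ell^2(\mathbb N)$ is not, because of the two shifts. If $ab=1\neq ba$, then left multiplication by $a$ is surjective but kills the idempotent $1-ba\ne0$, so direct finiteness says that the ring contains nothing that behaves like a shift.

Let $\Gamma$ be a discrete group with identity $e$. A \emph{weight} on $\Gamma$ is a function $\omega:\Gamma\to(0,\infty)$ with $\omega(xy)\le\omega(x)\omega(y)$ for all $x,y$. The space $\ell^1(\Gamma,\omega)$ of functions $a:\Gamma\to\mathbb C$ with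
\[
\|a\|=\sum_{x\in\Gamma}|a(x)|\,\omega(x)<\infty
\]
is a Banach algebra under convolution, $(ab)(x)=\sum_{y}a(y)b(y^{-1}x)$; the inequality $\|ab\|\le\|a\|\,\|b\|$ comes from $\omega(x)\le\omega(y)\omega(y^{-1}x)$. We identify $g\in\Gamma$ with the point mass $\delta_g$, so that $\|g\|=\omega(g)$, and we write $1=\delta_e$ for the identity. The \emph{weighted group} $(\Gamma,\omega)$ is called directly finite if $\ell^1(\Gamma,\omega)$ is. From $\omega(e)\le\omega(e)^2$ we get
\begin{equation}\label{eq:basic}
\omega(e)\ge1,\qquad \omega(g)\,\omega(g^{-1})\ge1\quad(g\in\Gamma).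
\end{equation}
The following question was posed by Choi~\cite{Choi}.
\begin{quote}
\emph{Is $(\Gamma,\omega)$ directly finite for every discrete group $\Gamma$ and every weight $\omega$ on $\Gamma$?}
\end{quote}

A \emph{character} of $\Gamma$ is a function $\varphi:\Gamma\to[0,\infty)$ with $\varphi(xy)=\varphi(x)\varphi(y)$; it is either zero or a homomorphism into $(0,\infty)$. The weight $\omega$ \emph{dominates} $\varphi$ if $\varphi\le\omega$. The following facts are known.
\begin{enumerate}
\item[(a)] $\ell^1(\Gamma)$, the case $\omega\equiv1$, is directly finite for every $\Gamma$.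
\item[(b)] If $\inf\omega>0$, for example if $\omega(x)=\omega(x^{-1})$ for all $x$, then $(\Gamma,\omega)$ is directly finite.
\item[(c)] If $\Gamma$ is amenable, then every weight $\omega$ on $\Gamma$ dominates a non-zero character, and consequently $(\Gamma,\omega)$ is directly finite.
\item[(d)] There are weighted groups $(\Gamma,\omega)$ for which $\omega$ dominates only the zero character.
\end{enumerate}
Fact (b) follows from (a), because $\inf\omega>0$ makes $\ell^1(\Gamma,\omega)$ a unital subalgebra of $\ell^1(\Gamma)$. So the question concerns weights that take small values. Such weights enlarge the algebra and create new inverses. On $\mathbb Z=\langle t\rangle$, the element $1+t$ is not invertible in $\ell^1(\mathbb Z)$, since the homomorphism $t\mapsto-1$ kills it; for the weight $\omega(t^n)=2^{-n}$ it has the inverse $\sum_{k\ge0}(-1)^kt^k$. The question is whether an inverse created in this way can be one-sided.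

There is reason to guess that it cannot. Besides (a)--(c), every weighted algebra carries the functional $\tau(f)=f(e)$. By \eqref{eq:basic} it is continuous, $|\tau(f)|\le\|f\|$, and the series $\tau(fg)=\sum_yf(y)g(y^{-1})$ converges absolutely, being dominated by $\sum_y|f(y)|\omega(y)\,|g(y^{-1})|\omega(y^{-1})$; hence $\tau(fg)=\tau(gf)$, that is, $\tau$ is a trace. If $ab=1$, the idempotent $q=1-ba$ therefore has $\tau(q)=0$. Without a weight this forces $q=0$. Indeed, $\ell^1(\Gamma)$ acts faithfully on $\ell^2(\Gamma)$ by left convolution, and $\tau$ extends to the trace $T\mapsto\langle T\delta_e,\delta_e\rangle$ on the $C^*$-algebra so generated. An idempotent $q$ of a unital $C^*$-algebra is similar to a self-adjoint one $p$, and $\tau(q)=\tau(p)=\|p\delta_e\|_2^2\geq 0$, with equality only for $p=0$ because $p$ commutes with right translations. The trace survives for all weights. Its positivity on idempotents does not, and the answer to the question is no.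

\begin{theorem}\label{thm:free}
\begin{enumerate}
\item[(1)] Let $F_3$ be free on $x_0,x_1,x_2$ and let $a=x_0+x_1+x_2$. There are a weight $\omega$ on $F_3$ and $b\in\ell^1(F_3,\omega)$ with $ab=1$ and $ba\ne1$.
\item[(2)] Let $F_2$ be free on $u,v$. There is a weight $\omega$ on $F_2$ such that $1+u+v$ is right invertible but not left invertible in $\ell^1(F_2,\omega)$.
\end{enumerate}
In both cases the weighted group is not directly finite.
\end{theorem}

A unital ring is \emph{properly infinite} if it contains idempotents $p_1,p_2$ with $p_1p_2=p_2p_1=0$, each of the form $p_i=b_ia_i$ with $a_ib_i=1$. Acylindrically hyperbolic groups are defined in Section~\ref{sec:proper}.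

\begin{theorem}\label{thm:proper}
Let $\Gamma$ be \textup{(i)} the group $F_2$, \textup{(ii)} a group with a surjection onto a non-abelian free group, or \textup{(iii)} an acylindrically hyperbolic group. For every $N\ge1$ there are a weight $\omega$ on $\Gamma$, elements $a_1,\dots,a_N\in\mathbb C[\Gamma]$, each a sum of three group elements, and $b_1,\dots,b_N\in\ell^1(\Gamma,\omega)$ with
\[
a_ib_j=\delta_{ij}1\qquad(1\le i,j\le N).
\]
The element $q=1-\sum_ib_ia_i$ is an idempotent with $\tau(q)=1-N$. For $N\ge2$, the algebra $\ell^1(\Gamma,\omega)$ is properly infinite, it is not directly finite, and $q$ has negative trace.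
\end{theorem}

We begin with the obstructions (Section~\ref{sec:obstruction}), because they show what kind of weight to look for; they also show that containing $F_2$ is not enough. The construction then has an algebraic half (Section~\ref{sec:tree}) and an analytic half (Section~\ref{sec:quasi}), which are combined in Sections~\ref{sec:free} and~\ref{sec:proper}. We do not obtain a complete classification of the groups that carry a weight which is not directly finite.

\section{Characters and the commutator subgroup}\label{sec:obstruction}

A dominated character lets us rescale a weight into one that is bounded below. A character is trivial on the commutator subgroup, and this turns out to be the only constraint.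

\begin{proposition}\label{prop:obstruction}
Let $\omega$ be a weight on $\Gamma$.
\begin{enumerate}
\item[(1)] $\omega$ dominates a non-zero character if and only if $\omega\ge1$ on $[\Gamma,\Gamma]$. Hence if $(\Gamma,\omega)$ is not directly finite, then $\omega(g)<1$ for some $g\in[\Gamma,\Gamma]$.
\item[(2)] If $\omega(g)<1$, then no $g^m$ is conjugate to $g^{-n}$ with $m,n\ge1$. Hence if every $g\in[\Gamma,\Gamma]$ has some $g^m$ conjugate to some $g^{-n}$ with $m,n\ge1$, then $(\Gamma,\omega)$ is directly finite for every weight $\omega$.
\item[(3)] Every torsion-free group, in particular $F_2$, embeds in a group $\Gamma$ such that $(\Gamma,\omega)$ is directly finite for every weight $\omega$.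
\end{enumerate}
\end{proposition}

\begin{proof}
(1) A non-zero character $\varphi$ is a homomorphism to an abelian group, so $\varphi=1$ on $[\Gamma,\Gamma]$; if $\varphi\le\omega$, then $\omega\ge1$ there. Conversely, suppose $\omega\ge1$ on $[\Gamma,\Gamma]$. We push $\omega$ down to the abelianization, where (c) applies. For a coset $X$ of $[\Gamma,\Gamma]$ put $\bar\omega(X)=\inf_{g\in X}\omega(g)$. The hypothesis is what makes $\bar\omega$ positive: fix $h\in X^{-1}$; for $g\in X$ we have $gh\in[\Gamma,\Gamma]$, so $1\le\omega(g)\omega(h)$ and $\bar\omega(X)\ge\omega(h)^{-1}$. For $g\in X$ and $g'\in X'$ we have $\bar\omega(XX')\le\omega(gg')\le\omega(g)\omega(g')$, and taking infima shows that $\bar\omega$ is a weight on $\Gamma/[\Gamma,\Gamma]$. Abelian groups are amenable, so by (c) the weight $\bar\omega$ dominates a non-zero character, and its pull-back to $\Gamma$ is dominated by $\omega$.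

Now let $\varphi\le\omega$ be a non-zero character. Then $\omega/\varphi\ge1$ is a weight, and the pointwise product $f\mapsto f\varphi$ is a linear isometry of $\ell^1(\Gamma,\omega)$ onto $\ell^1(\Gamma,\omega/\varphi)$. It fixes $1$, and it is multiplicative because $\varphi(y)\varphi(y^{-1}x)=\varphi(x)$. The target is directly finite by (b), hence so is $(\Gamma,\omega)$. This gives the second statement.

(2) Suppose $\omega(g)<1$ and $hg^mh^{-1}=g^{-n}$ with $m,n\ge1$. Then $g^{-nk}=hg^{mk}h^{-1}$ for all $k\geq1$, and \eqref{eq:basic} gives
\[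
1\le\omega(g^{nk})\,\omega(g^{-nk})\le\omega(g)^{nk}\,\omega(h)\,\omega(g)^{mk}\,\omega(h^{-1})\longrightarrow0\qquad(k\to\infty),
\]
a contradiction. Under the hypothesis of the second statement, every weight is therefore at least $1$ on $[\Gamma,\Gamma]$, and (1) applies.

(3) By the theorem of Higman, Neumann and Neumann~\cite{HNN}, every torsion-free group embeds in a group $\Gamma$ in which all non-identity elements are conjugate. Then every $g\in\Gamma$ is conjugate to $g^{-1}$, and (2) applies with $m=n=1$.
\end{proof}

\begin{remark}\label{rem:extend}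
If $\Lambda\le\Gamma$, then $\ell^1(\Lambda,\omega|_\Lambda)$ is a unital subalgebra of $\ell^1(\Gamma,\omega)$, so a counterexample passes from a subgroup to the group once the weight extends. Weights need not extend: if $F_2\le\Gamma$ and all non-identity elements of $\Gamma$ are conjugate, then every weight on $\Gamma$ is at least $1$ by (2), whereas $F_2$ has characters with values below $1$. This is why Theorem~\ref{thm:proper} is not a formal consequence of Theorem~\ref{thm:free}.
\end{remark}

So we need a weight that distinguishes elements from their inverses, as a character does, but that does so also inside $[\Gamma,\Gamma]$, as no character can. First we determine on which elements it has to be small.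

\section{Solving $ab=1$ along a tree}\label{sec:tree}

An element supported on two points cannot be a counterexample. Such an element is $g(\alpha+\beta t)$ with $g,t\in\Gamma$ and $\alpha,\beta\in\mathbb C$, and since $g$ is invertible it suffices to consider $c=\alpha+\beta t$. Suppose $cb=1$, and let $b'$ be the restriction of $b$ to $\langle t\rangle$. For $x\in\langle t\rangle$ the value $(cb)(x)=\alpha b(x)+\beta b(t^{-1}x)$ depends only on $b'$, so $cb'=1$ in a commutative algebra, and $c$ is invertible. The smallest candidate is thus $a=x_0+x_1+x_2$ in $F_3$.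

The identity $ab=1$ is a linear system, with one equation for each $g\in F_3$ and one unknown $b(h)$ for each $h\in F_3$:
\[
b(x_0^{-1}g)+b(x_1^{-1}g)+b(x_2^{-1}g)=\delta_e(g).
\]
Join the equation $g$ to the unknown $h$ if $g=x_sh$ for some $s$. Every vertex of this bipartite graph has degree three. A path without backtracking from the equation $e$ visits $x_{r_0}^{-1}$, $x_{s_1}x_{r_0}^{-1}$, $x_{r_1}^{-1}x_{s_1}x_{r_0}^{-1},\dots$ with consecutive indices distinct. These words are reduced, so the component of $e$ is a tree (Figure~\ref{fig:tree}).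

Solve the system greedily. Start with $b=x_0^{-1}$, which satisfies the equation at $e$ and creates two errors:
\[
ax_0^{-1}=1+x_1x_0^{-1}+x_2x_0^{-1}.
\]
An error $z$ with first letter $x_s$ is removed by subtracting $x_r^{-1}z$ from $b$. The choice $r=s$ would undo the previous step, so two choices remain; we take $r=s+1$ modulo $3$, for a reason explained in Section~\ref{sec:quasi}. Each correction creates two new errors:
\begin{align*}
a\,x_2^{-1}x_1x_0^{-1}&=x_1x_0^{-1}+x_0x_2^{-1}x_1x_0^{-1}+x_1x_2^{-1}x_1x_0^{-1},\\
a\,x_0^{-1}x_2x_0^{-1}&=x_2x_0^{-1}+x_1x_0^{-1}x_2x_0^{-1}+x_2x_0^{-1}x_2x_0^{-1}.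
\end{align*}
Thus $a\,(x_0^{-1}-x_2^{-1}x_1x_0^{-1}-x_0^{-1}x_2x_0^{-1})$ equals $1$ minus four words of length four. At stage $k$ we add $2^k$ words with sign $(-1)^k$, and the errors are pushed to infinity. The resulting series converges if the weight of the words of stage $k$ is at most $C\lambda^{-k}$ with $\lambda>2$. Moreover, we could have started with $x_1^{-1}$. If both series converge, then $a$ has two right inverses, which is impossible when $a$ has a left inverse.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small,
  eq/.style={draw,rectangle,inner sep=3pt},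
  on/.style={draw,thick,rounded corners=6pt,inner sep=3pt},
  off/.style={draw=gray,text=gray,rounded corners=6pt,inner sep=3pt}]
\node[eq] (e) at (0,0) {$e$};
\node[on] (a) at (0,-1.1) {$x_0^{-1}:\ +1$};
\node[off] (a1) at (-3,-1.1) {$x_1^{-1}:\ 0$};
\node[off] (a2) at (3,-1.1) {$x_2^{-1}:\ 0$};
\node[eq] (e1) at (-3,-2.2) {$x_1x_0^{-1}$};
\node[eq] (e2) at (3,-2.2) {$x_2x_0^{-1}$};
\node[on] (b1) at (-4.5,-3.3) {$x_2^{-1}x_1x_0^{-1}:\ -1$};
\node[off] (b2) at (-1.5,-3.3) {$x_0^{-1}x_1x_0^{-1}:\ 0$};
\node[on] (b3) at (1.5,-3.3) {$x_0^{-1}x_2x_0^{-1}:\ -1$};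
\node[off] (b4) at (4.5,-3.3) {$x_1^{-1}x_2x_0^{-1}:\ 0$};
\draw[thick] (e)--(a) (a)--(e1) (a)--(e2) (e1)--(b1) (e2)--(b3);
\draw[gray] (e)--(a1) (e)--(a2) (e1)--(b2) (e2)--(b4);
\draw[thick,dashed] (b1)--(-5.2,-4.1) (b1)--(-3.8,-4.1) (b3)--(0.8,-4.1) (b3)--(2.2,-4.1);
\end{tikzpicture}
\caption{The system $(x_0+x_1+x_2)b=1$ on $F_3$. Square boxes are equations $g$; rounded boxes are unknowns $h$ with the value $b(h)$; an edge joins $h$ to $g=x_sh$. The three values around an equation must add up to $1$ at $e$ and to $0$ elsewhere. Each non-zero value forces a non-zero value below each of the two equations under it.}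
\label{fig:tree}
\end{figure}

We set up this procedure in a form that handles several elements $a_i$ at once: a correction $w$ made for $a_i$ creates errors in all the products $a_jw$, and each error is corrected within its own block. Let $S=S_1\sqcup\dots\sqcup S_N$ be a finite set, let $\sigma:S\to S$ satisfy $\sigma(S_i)\subset S_i$ for all $i$, let $y_s$ $(s\in S)$ be elements of a group $\Gamma$, and put $a_i=\sum_{s\in S_i}y_s$. For $r\in S$ and $k\ge0$, let $P_k(r)$ be the set of \emph{paths}
\[
p=(r_0;s_1,\dots,s_k),\qquad r_0=r,\quad s_t\in S\setminus\{r_{t-1}\},\quad r_t=\sigma(s_t)\quad(1\le t\le k).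
\]
There are $|S|-1$ choices for each $s_t$, so $|P_k(r)|=(|S|-1)^k$. To $p$ we attach an error $z(p)$ and its correction $w(p)$:
\begin{equation}\label{eq:zw}
z(p)=y_{s_k}y_{r_{k-1}}^{-1}\cdots y_{s_1}y_{r_0}^{-1},\qquad w(p)=y_{r_k}^{-1}z(p),
\end{equation}
with $z(p)=e$ for $k=0$. No freeness is assumed, and different paths may give the same element.

\begin{lemma}\label{lem:telescope}
Let $\omega$ be a weight on $\Gamma$ and $r\in S$. Put $M_k=\sum_{p\in P_k(r)}\omega(w(p))$ and suppose $\sum_kM_k<\infty$. Then
\[
b^{(r)}=\sum_{k\ge0}(-1)^k\sum_{p\in P_k(r)}w(p)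
\]
converges in $\ell^1(\Gamma,\omega)$, and $a_ib^{(r)}=1$ if $r\in S_i$, while $a_ib^{(r)}=0$ if $r\notin S_i$.
\end{lemma}

\begin{proof}
Let $B_k=\sum_{p\in P_k(r)}w(p)$. Then $\|B_k\|\le M_k$, so the series converges absolutely. Fix $i$, and let $E_k$ be the sum of $z(p)$ over the paths $p\in P_k(r)$ with $r_k\in S_i$. Thus $E_0=1$ if $r\in S_i$ and $E_0=0$ otherwise. We claim that
\begin{equation}\label{eq:step}
a_iB_k=E_k+E_{k+1}.
\end{equation}
The left side is the sum of $y_sw(p)$ over $p\in P_k(r)$ and $s\in S_i$. A term with $s=r_k$ occurs exactly when $r_k\in S_i$, and it equals $z(p)$; these terms add up to $E_k$. For $s\ne r_k$, appending $s$ to $p$ gives a path $p'\in P_{k+1}(r)$ with $z(p')=y_sy_{r_k}^{-1}z(p)=y_sw(p)$. The map $(p,s)\mapsto p'$ is a bijection onto the paths of length $k+1$ with $s_{k+1}\in S_i$. Since $\sigma$ preserves each block, $s_{k+1}\in S_i$ is equivalent to $r_{k+1}\in S_i$; these terms add up to $E_{k+1}$. This proves \eqref{eq:step}, and the alternating sum telescopes: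
\[
a_i\sum_{k=0}^K(-1)^kB_k=E_0+(-1)^KE_{K+1}.
\]
The terms of $E_{K+1}$ are of the form $y_sw(p)$ with $p\in P_K(r)$, at most $|S_i|$ of them for each $p$, so $\|E_{K+1}\|\le|S_i|\max_s\omega(y_s)\,M_K\to0$. Hence $a_ib^{(r)}=E_0$.
\end{proof}

\section{Weights from quasimorphisms}\label{sec:quasi}

We need a weight that decays exponentially along all the corrections $w(p)$, and hence, by \eqref{eq:basic}, grows exponentially along their inverses. A function $\rho:\Gamma\to\mathbb R$ is a \emph{quasimorphism} of \emph{defect} at most $D$ if
\[
|\rho(gh)-\rho(g)-\rho(h)|\le D\qquad(g,h\in\Gamma),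
\]
and it is \emph{antisymmetric} if $\rho(g^{-1})=-\rho(g)$ for all $g$. For $D=0$ and $\lambda>1$ the function $\lambda^{-\rho}$ is a character. For $D>0$ a constant factor absorbs the defect, and $\rho$ is no longer forced to vanish on $[\Gamma,\Gamma]$.

\begin{lemma}\label{lem:weight}
If $\rho$ is a quasimorphism of defect at most $D$ and $\lambda>1$, then $\omega=\lambda^{D-\rho}$ is a weight.
\end{lemma}

\begin{proof}
From $\rho(gh)\ge\rho(g)+\rho(h)-D$ we get $\omega(gh)\le\lambda^{2D-\rho(g)-\rho(h)}=\omega(g)\omega(h)$.
\end{proof}

On a free group we identify elements with reduced words, and we call the product $g_1g_2$ \emph{reduced} if the concatenation of the two reduced words is reduced. A function that counts occurrences of local patterns is almost additive on reduced products; antisymmetry takes care of cancellation.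

\begin{lemma}\label{lem:defect}
Let $F$ be a free group with a fixed basis, and let $\rho:F\to\mathbb R$ be antisymmetric with $|\rho(g_1g_2)-\rho(g_1)-\rho(g_2)|\le1$ for every reduced product $g_1g_2$. Then $\rho$ is a quasimorphism of defect at most $3$.
\end{lemma}

\begin{proof}
Given $g,h\in F$, let $c$ be the longest terminal subword of $g$ such that $c^{-1}$ is an initial subword of $h$. Then $g=g_1c$, $h=c^{-1}h_1$ and $gh=g_1h_1$ are reduced products, the last by maximality of $c$. With $\partial(x,y)=\rho(xy)-\rho(x)-\rho(y)$ we have
\[
\partial(g,h)=\partial(g_1,h_1)-\partial(g_1,c)-\partial(c^{-1},h_1)-\bigl(\rho(c)+\rho(c^{-1})\bigr).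
\]
The last bracket vanishes, and the other three terms have absolute value at most $1$.
\end{proof}

Antisymmetry cannot be dropped: word length is additive on reduced products, but $\partial(g,g^{-1})=-2|g|$ is unbounded.

Return to $F_3$ with $y_s=x_s$. In a correction $w(p)$, adjacent letters form pairs of two kinds, $(x_{\sigma(s)}^{-1},x_s)$ and $(x_s,x_r^{-1})$. The rule $\sigma$ controls the pairs of the first kind, so we count those with sign $+1$. Inverting a word turns a pair $(l,m)$ into $(m^{-1},l^{-1})$, so antisymmetry requires that $(x_s^{-1},x_{\sigma(s)})$ be counted with sign $-1$. The two requirements are compatible exactly when no $s$ satisfies $\sigma(\sigma(s))=s$. A self-map of a finite set has a periodic point, so on three points this forces $\sigma$ to be a $3$-cycle. This is the reason for the rule $r=s+1$.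

\section{The free groups of rank three and two}\label{sec:free}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
(1) Read indices modulo $3$. For letters $l,m\in\{x_i^{\pm1}\}$ put
\[
f(x_{i+1}^{-1},x_i)=1,\qquad f(x_i^{-1},x_{i+1})=-1\qquad(i\in\mathbb Z/3),
\]
and $f(l,m)=0$ for all other pairs. This is well defined: $(x_{i+1}^{-1},x_i)=(x_j^{-1},x_{j+1})$ would give $j=i+1$ and $j+1=i$, hence $2\equiv0\pmod3$. The involution $(l,m)\mapsto(m^{-1},l^{-1})$ exchanges $(x_{i+1}^{-1},x_i)$ and $(x_i^{-1},x_{i+1})$, so it also preserves the set of remaining pairs, and $f(m^{-1},l^{-1})=-f(l,m)$ for all $l,m$. For a reduced word $g=l_1\cdots l_n$ put $\rho(g)=\sum_{t=1}^{n-1}f(l_t,l_{t+1})$. Then $\rho$ is antisymmetric, and for a reduced product $\rho(g_1g_2)-\rho(g_1)-\rho(g_2)$ is the value of $f$ at the junction (or $0$ if a factor is empty). By Lemmas~\ref{lem:defect} and~\ref{lem:weight}, $\omega=\lambda^{3-\rho}$ is a weight on $F_3$; we fix $\lambda>2$.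

Apply Lemma~\ref{lem:telescope} with one block $S=\mathbb Z/3$, $\sigma(s)=s+1$ and $y_s=x_s$. For $r\in S$ and $p\in P_k(r)$, the word
\[
w(p)=x_{r_k}^{-1}x_{s_k}\,x_{r_{k-1}}^{-1}x_{s_{k-1}}\cdots x_{r_1}^{-1}x_{s_1}\,x_{r_0}^{-1}
\]
is reduced because $r_t\ne s_t$ and $s_t\ne r_{t-1}$. Its adjacent pairs are the $k$ pairs $(x_{s_t+1}^{-1},x_{s_t})$, with $f=1$, and the $k$ pairs $(x_{s_t},x_{r_{t-1}}^{-1})$, with $f=0$. So $\rho(w(p))=k$ and $M_k=2^k\lambda^{3-k}$, which is summable because $\lambda>2$. Hence $ab^{(r)}=1$ for each $r\in\mathbb Z/3$.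

Put $b=b^{(0)}$. Every word in the support of $b^{(r)}$ ends in $x_r^{-1}$, so $b^{(1)}(x_0^{-1})=0$, while $b(x_0^{-1})=1$ because only the path of length $0$ gives a word of length $1$. Thus $b^{(1)}\neq b$. If $ba=1$, then $b^{(1)}=(ba)b^{(1)}=b(ab^{(1)})=b$, a contradiction.

(2) We move the example into a subgroup of rank two. Let $u=x_1x_0^{-1}$, $v=x_2x_0^{-1}$ and $\Lambda=\langle u,v\rangle\le F_3$. The endomorphism $x_0\mapsto x_0$, $x_1\mapsto u$, $x_2\mapsto v$ of $F_3$ has the inverse $x_0\mapsto x_0$, $x_1\mapsto x_1x_0$, $x_2\mapsto x_2x_0$, so $u,v$ freely generate $\Lambda$. Each $x_ix_j^{-1}=(x_ix_0^{-1})(x_jx_0^{-1})^{-1}$ lies in $\Lambda$, and for $p\in P_k(0)$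
\[
x_0w(p)=(x_0x_{r_k}^{-1})(x_{s_k}x_{r_{k-1}}^{-1})\cdots(x_{s_1}x_{r_0}^{-1})\in\Lambda .
\]
So $x_0b\in\ell^1(\Lambda,\omega|_\Lambda)$. Since $1+u+v=ax_0^{-1}$, we have $(1+u+v)(x_0b)=ab=1$. A left inverse of $1+u+v$ would equal the right inverse $x_0b$, but $(x_0b)(1+u+v)=x_0(ba)x_0^{-1}\ne1$.
\end{proof}

\begin{remark}
By Proposition~\ref{prop:obstruction}(1), this weight is less than $1$ somewhere on $[F_3,F_3]$. Explicitly, $\gamma=x_0^{-1}x_2\,x_1^{-1}x_0\,x_2^{-1}x_1$ has exponent sum $0$ in each generator, and $\rho(\gamma^2)=6$, so $\omega(\gamma^2)=\lambda^{-3}<1$. Thus $\omega$ dominates only the zero character, as in fact~(d).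
\end{remark}

\section{Properly infinite weighted algebras}\label{sec:proper}

To use Lemma~\ref{lem:telescope} with $N$ blocks of size three we need $3N$ elements $y_s$. The group $F_2$ contains free subgroups of rank $3N$, but in view of Remark~\ref{rem:extend} we want a quasimorphism defined on $F_2$ itself that recognizes the products $y_{\sigma(s)}^{-1}y_s$. We let $s$ be an integer and record it in exponents: for $y_s=u^svu^s$,
\[
y_r^{-1}y_s=u^{-r}\,v^{-1}u^{s-r}v\,u^{s},\qquad y_sy_r^{-1}=u^s\,vu^{s-r}v^{-1}\,u^{-r}.
\]
For $r\neq s$ the letters $v^{\pm1}$ do not cancel, their order distinguishes the two kinds of product, and the middle exponent shows $s-r$.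

Let $S_i=\{3i,3i+1,3i+2\}$ for $1\le i\le N$, and let $\sigma$ act on $S_i$ by the cycle $3i\mapsto3i+1\mapsto3i+2\mapsto3i$. Then $s-\sigma(s)\in\{-1,2\}$ for all $s\in S$. This set is disjoint from its negative, so there is an odd function $\psi:\mathbb Z\to\{-1,0,1\}$ with $\psi(-1)=\psi(2)=1$, $\psi(1)=\psi(-2)=-1$ and $\psi=0$ elsewhere. Call an occurrence of a subword $v^{-1}u^dv$ with $d\ne0$ in a reduced word a \emph{marker} of exponent $d$, and for $g\in F_2$ let $\rho(g)$ be the sum of $\psi(d)$ over the markers of $g$.

\begin{lemma}\label{lem:F2}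
The function $\rho$ is an antisymmetric quasimorphism on $F_2$ of defect at most $3$, and $\rho(w(p))=k$ for all $r\in S$ and $p\in P_k(r)$.
\end{lemma}

\begin{proof}
The inverse of $v^{-1}u^dv$ is $v^{-1}u^{-d}v$ and $\psi$ is odd, so $\rho$ is antisymmetric. Two distinct markers share no letter: if they overlap, the first letter of one lies in the other; this letter is $v^{-1}$, which occurs in a marker only in first position; and a marker is determined by its starting position. In a reduced product $g_1g_2$, a marker contained in neither factor contains the last letter of $g_1$, so there is at most one, and $|\rho(g_1g_2)-\rho(g_1)-\rho(g_2)|\le1$. Lemma~\ref{lem:defect} gives the defect. Substituting $y_s=u^svu^s$ in \eqref{eq:zw} and collecting powers of $u$ gives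
\[
w(p)=u^{-r_k}\cdot v^{-1}u^{s_k-r_k}v\cdot u^{s_k-r_{k-1}}\cdots v^{-1}u^{s_1-r_1}v\cdot u^{s_1-r_0}\cdot v^{-1}u^{-r_0}.
\]
The exponents $s_t-r_t$ and $s_t-r_{t-1}$ are non-zero, so this word is reduced. It contains $k+1$ letters $v^{-1}$. The first $k$ of them start the displayed markers, of exponent $s_t-\sigma(s_t)\in\{-1,2\}$; the last is not followed by any $v$. Hence $\rho(w(p))=k$.
\end{proof}

The passage to other groups needs only a quasimorphism that is at least as large as $\rho$, up to a constant, along an image of $F_2$.

\begin{lemma}\label{lem:transfer}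
Let $\iota:F_2\to\Gamma$ be a homomorphism and $\tilde\rho$ a quasimorphism on $\Gamma$ with $\tilde\rho\circ\iota\ge\rho-C$ for some constant $C$. Then there are a weight $\omega$ on $\Gamma$, sums $a_1,\dots,a_N$ of three group elements, and $b_1,\dots,b_N\in\ell^1(\Gamma,\omega)$ with $a_ib_j=\delta_{ij}1$.
\end{lemma}

\begin{proof}
Let $\tilde\rho$ have defect at most $D$, fix $\lambda>3N-1$, and let $\omega=\lambda^{D-\tilde\rho}$, a weight by Lemma~\ref{lem:weight}. Apply Lemma~\ref{lem:telescope} to the elements $\iota(y_s)\in\Gamma$, so that $a_i=\sum_{s\in S_i}\iota(y_s)$ and the corrections are the elements $\iota(w(p))$. By Lemma~\ref{lem:F2}, $\omega(\iota(w(p)))\le\lambda^{D+C-k}$ for $p\in P_k(r)$, so $M_k\le(3N-1)^k\lambda^{D+C-k}$ is summable. Take $b_j=b^{(3j)}$; since $3j\in S_i$ if and only if $i=j$, we get $a_ib_j=\delta_{ij}1$.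
\end{proof}

For case (iii) we recall the definitions. An isometric action of $\Gamma$ on a metric space $(X,d)$ is \emph{acylindrical} if for every $\varepsilon>0$ there are $R,L>0$ such that, whenever $d(x,y)\ge R$, at most $L$ elements $g\in\Gamma$ satisfy both $d(x,gx)\le\varepsilon$ and $d(y,gy)\le\varepsilon$. The group $\Gamma$ is \emph{acylindrically hyperbolic} if it has an acylindrical action on a Gromov hyperbolic space for which the limit set of an orbit in the Gromov boundary has more than two points. A subgroup $H\le\Gamma$ is \emph{hyperbolically embedded} if there is a subset $Y\subset\Gamma$ such that $Y\cup H$ generates $\Gamma$, the Cayley graph of $\Gamma$ with respect to the disjoint union $Y\sqcup H$ is hyperbolic, and for every $n$ only finitely many $h\in H$ are joined to $e$ by a path of length at most $n$ that avoids the edges labeled by elements of $H$ between vertices of $H$. These notions enter only through two theorems.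

\begin{theorem}[{Dahmani--Guirardel--Osin \cite[Theorem~2.24]{DGO}, with Osin \cite{Osin}}]\label{thm:DGO}
An acylindrically hyperbolic group contains a hyperbolically embedded subgroup $H\cong F_2\times K$ with $K$ finite.
\end{theorem}

\begin{theorem}[{Hull--Osin \cite[Theorem~1.4]{HO}, for the trivial module $\mathbb R$}]\label{thm:HO}
Every antisymmetric quasimorphism on a hyperbolically embedded subgroup $H\le\Gamma$ agrees, up to a bounded function, with the restriction of a quasimorphism on $\Gamma$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:proper}]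
We first verify the hypothesis of Lemma~\ref{lem:transfer} in each case.

(i) Take $\iota=\mathrm{id}$, $\tilde\rho=\rho$ and $C=0$.

(ii) A non-abelian free group maps onto $F_2$: send two basis elements to $u,v$ and the others to $e$. So there is a surjection $\theta:\Gamma\to F_2$. Choose preimages of $u$ and $v$; as $F_2$ is free, they define a homomorphism $\iota:F_2\to\Gamma$ with $\theta\circ\iota=\mathrm{id}$. The function $\tilde\rho=\rho\circ\theta$ is a quasimorphism with $\tilde\rho\circ\iota=\rho$.

(iii) Here there may be no map onto $F_2$ along which to pull $\rho$ back, and we extend it from a subgroup instead. Let $H\cong F_2\times K$ be as in Theorem~\ref{thm:DGO}, let $\pi:H\to F_2$ be the projection, and let $\iota:F_2\to H\le\Gamma$ be the inclusion of the first factor. By Lemma~\ref{lem:F2}, $\rho\circ\pi$ is an antisymmetric quasimorphism on $H$. Theorem~\ref{thm:HO} gives a quasimorphism $\tilde\rho$ on $\Gamma$ and a constant $C$ with $|\tilde\rho-\rho\circ\pi|\le C$ on $H$. Since $\pi\circ\iota=\mathrm{id}$, we get $\tilde\rho\circ\iota\ge\rho-C$.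

So in each case there are $\omega$, $a_i$, $b_j$ with $a_ib_j=\delta_{ij}1$. Put $p_i=b_ia_i$. Then $p_ip_j=b_i(a_ib_j)a_j=\delta_{ij}p_i$, so the $p_i$ are pairwise orthogonal idempotents, and $\sum_ip_i$ and $q=1-\sum_ip_i$ are idempotents. Since $\tau$ is a trace,
\[
\tau(q)=1-\sum_i\tau(b_ia_i)=1-\sum_i\tau(a_ib_i)=1-N .
\]
Let $N\ge2$. Then $\tau(q)<0$, and $p_1,p_2$ show that the algebra is properly infinite. If $b_1a_1=1$, then $b_2=b_1(a_1b_2)=0$, contradicting $a_2b_2=1$. So $a_1b_1=1\ne b_1a_1$, and the algebra is not directly finite.
\end{proof}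

\begin{thebibliography}{9}

\bibitem{Choi} Yemon Choi, \emph{Injective convolution operators on $\ell^{\infty}(\Gamma)$ are surjective}, arXiv:math/0606367 (2006).

\bibitem{DGO} Dahmani, Guirardel and Osin, Mem.\ AMS \textbf{245} (2017), no.~1156.

\bibitem{HNN} Higman, Neumann and Neumann, J.\ London Math.\ Soc.\ \textbf{24} (1949).

\bibitem{HO} Hull and Osin, Algebr.\ Geom.\ Topol.\ \textbf{13} (2013).

\bibitem{Osin} Osin, Trans.\ AMS \textbf{368} (2016).

\end{thebibliography}
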